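\title{Surface groups are linear over global fields of positive characteristic}

\begin{abstract}
We show that for every prime $p$ and every $g\ge 2$ the fundamental group $\Sigma_g$ of a closed orientable surface of genus $g$ embeds in $\mathrm{SL}_{10}(\mathbb{F}_p[t])$. Hence $\Sigma_g$ is linear over every global field of positive characteristic, and $\Sigma_g$ is linear over a field $K$ exactly when $K$ is not an algebraic extension of a finite field. The proof is elementary: generators are sent to matrices $1\pm tN_v$ with $N_v^2=0$, where the $N_v$ are the transition maps of a finite automaton whose states are the cliques of a graph, and the leading coefficient in $t$ detects every nontrivial element. The same construction embeds right-angled Artin groups and graph products of cyclic groups of order $p$ in $\mathrm{SL}_m(\mathbb{F}_p[t])$.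
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Sigma_g$ be the fundamental group of a closed orientable surface of genus $g\ge2$. A group is \emph{linear} over a field $K$ if it is isomorphic to a subgroup of $\mathrm{GL}_n(K)$ for some $n$. Over which fields is $\Sigma_g$ linear?

In characteristic $0$ there is no obstruction, since $\Sigma_g$ can be realized by integer matrices (Section~\ref{sec:fields}). In characteristic $p$ the relevant invariant is the transcendence degree $r$ of $K$ over $\mathbb{F}_p$, which counts the independent parameters available for matrix entries. If $r=0$, finitely many matrices over $K$ have their entries in a finite field, so they generate a finite group, and the infinite group $\Sigma_g$ is not linear over $K$. At the other end the following is known: if $p\ge5$ and $g\ge2$, then $\Sigma_g$ is linear over every field of characteristic $p$ with $r\ge2$. This leaves aside the case $r=1$, whose basic examples are the \emph{global fields} of characteristic $p$, that is, the finite extensions of $\mathbb{F}_p(t)$. The following question is posed by Fisher, Larsen, Spatzier and Stover \cite{FLSS}.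

\begin{quote}
\emph{Do there exist a genus $g\ge2$, a prime $p$, a global field $K$ of characteristic $p$ and an integer $n$ such that $\mathrm{GL}_n(K)$ contains a subgroup isomorphic to $\Sigma_g$?}
\end{quote}

A homomorphism $\Sigma_g\to \mathrm{SL}_n(\mathbb{F}_p[t])$ is a one-parameter family of homomorphisms to finite groups, obtained by substituting for $t$ the elements of $\overline{\mathbb{F}}_p$, and it is injective exactly when no nontrivial element is killed by every member of the family. In genus one a single parameter is enough: $t$ and $t+1$ generate a copy of $\mathbb{Z}^2$ in $\mathrm{GL}_1(\mathbb{F}_p(t))$, by unique factorization. For $g\ge2$ the first test suggests a negative answer. The group $\mathrm{SL}_2(\mathbb{F}_p[t])$ is discrete in $\mathrm{SL}_2(\mathbb{F}_p((1/t)))$, which acts without inversions on its Bruhat--Tits tree with compact vertex stabilizers. A torsion-free discrete subgroup therefore acts freely on a tree and is a free group. Since $\Sigma_g$ is torsion-free and not free (it has $H_2(\Sigma_g;\mathbb{Z})=\mathbb{Z}$), it does not embed in $\mathrm{SL}_2(\mathbb{F}_p[t])$. This obstruction disappears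 in higher dimension.

\begin{theorem}\label{thm:A}
For every prime $p$ and every $g\ge 2$, the group $\mathrm{SL}_{10}(\mathbb{F}_p[t])$ contains a subgroup isomorphic to $\Sigma_g$. Hence $\mathrm{GL}_{10}(K)$ contains a subgroup isomorphic to $\Sigma_g$ for every global field $K$ of characteristic $p$.
\end{theorem}

So the answer to the question is yes, for every genus, every prime and every global field. We do not claim that $10$ is the smallest possible dimension. Theorem~\ref{thm:A} leads to a classification of the fields over which $\Sigma_g$ is linear.

\begin{theorem}\label{thm:B}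
Let $K$ be a field and $g\ge2$. Then $\Sigma_g$ is linear over $K$ if and only if $K$ is not an algebraic extension of a finite field. In particular, in characteristic $p$ the exact condition is that $K$ have transcendence degree at least $1$ over $\mathbb{F}_p$, for every $p$ and $g$, and then $n=10$ suffices. Moreover, $\Sigma_g$ embeds as a discrete subgroup of $\mathrm{SL}_{10}(\mathbb{F}_p((1/t)))$.
\end{theorem}

The method applies to groups defined by commutation relations. Let $\Gamma$ be a finite simple graph (no loops, no multiple edges) with vertex set $V$. The \emph{right-angled Artin group} of $\Gamma$ and the \emph{graph product over $\Gamma$ of cyclic groups of order $p$} are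
\begin{align*}
A_\Gamma&=\langle a_v\ (v\in V)\mid [a_u,a_v]=1 \text{ for adjacent } u,v\rangle,\\
G_{\Gamma,p}&=\langle s_v\ (v\in V)\mid s_v^p=1,\ [s_u,s_v]=1 \text{ for adjacent } u,v\rangle .
\end{align*}
If $\Gamma$ has no edges, $A_\Gamma$ is free; if $\Gamma$ is complete, $A_\Gamma$ is free abelian. The group $G_{\Gamma,2}$ is the \emph{right-angled Coxeter group} of $\Gamma$.

\begin{theorem}\label{thm:C}
Let $p$ be a prime and $\Gamma$ a finite simple graph. The groups $G_{\Gamma,p}$ and $A_\Gamma$ both embed in $\mathrm{SL}_m(\mathbb{F}_p[t])$ for some $m$. Hence every group with a finite-index subgroup embeddable in a right-angled Artin group on a finite graph is linear over $\mathbb{F}_p(t)$ for every prime $p$.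
\end{theorem}

All the embeddings in characteristic $p$ come from one device. A product $(1+c_1tN_1)\cdots(1+c_ktN_k)$, with scalars $c_j\ne0$ and constant matrices $N_j$, has $c_1\cdots c_kN_1\cdots N_k$ as its coefficient of $t^k$; so it differs from the identity as soon as $k\geq1$ and $N_1\cdots N_k\ne0$. Section~\ref{sec:two} shows this at work for two generators. Section~\ref{sec:cliques} constructs, for any graph, matrices whose products vanish only when they are forced to. Section~\ref{sec:pentagon} finds $\Sigma_2$ inside the reflection group of a right-angled hyperbolic pentagon, and Section~\ref{sec:A} proves Theorem~\ref{thm:A}. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:fields} and~\ref{sec:C}.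

\section{The case of two generators}\label{sec:two}

Let $\Gamma$ consist of two vertices $u,v$ and no edge, so that $G_{\Gamma,p}=\mathbb{Z}/p*\mathbb{Z}/p$. On the $\mathbb{F}_p$-vector space with basis $e_u,e_v$ define
\[
N_ue_u=0,\quad N_ue_v=e_u,\qquad N_ve_u=e_v,\quad N_ve_v=0 .
\]
In matrix form,
\[
1+atN_u=\begin{pmatrix}1&at\\0&1\end{pmatrix},\qquad 1+btN_v=\begin{pmatrix}1&0\\bt&1\end{pmatrix}.
\]
Since $N_u^2=0$, we have $(1+tN_u)^a=1+atN_u$, so $1+tN_u$ has order $p$, and the same holds for $v$. Thus $s_u\mapsto 1+tN_u$, $s_v\mapsto 1+tN_v$ defines a homomorphism $\rho\colon \mathbb{Z}/p*\mathbb{Z}/p\to\mathrm{SL}_2(\mathbb{F}_p[t])$. For example,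
\[
\rho(s_u^as_v^b)=\begin{pmatrix}1+abt^2&at\\bt&1\end{pmatrix},
\]
whose coefficient of $t^2$ is $ab\,N_uN_v$.

We claim that $\rho$ is injective. Write $w\neq1$ as $s_{v_1}^{n_1}\cdots s_{v_k}^{n_k}$ with $k$ as small as possible. Then the letters $v_1,\dots,v_k$ alternate between $u$ and $v$, and no $n_j$ is divisible by $p$. The coefficient of $t^k$ in $\rho(w)$ is $n_1\cdots n_k\,N_{v_1}\cdots N_{v_k}$. An alternating product is nonzero: start with the basis vector that the rightmost factor does not kill; each factor $N_x$ then produces $e_x$, and the next factor, which carries the other letter, does not kill $e_x$. So $\rho(w)$ has degree $k\ge1$ in $t$ and $\rho(w)\neq1$.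

Two features of this example matter. The basis vector is a memory: $e_x$ records that the last letter applied was $x$, and $N_x$ kills it because $x$ may not be repeated. And each $N_x$ sends a basis vector to a basis vector or to $0$, so a product applied to a basis vector involves no sums and nothing can cancel, whatever the characteristic.

Now suppose that $u$ and $v$ are adjacent. The matrices $1+tN_u$ and $1+tN_v$ commute if and only if $N_u$ and $N_v$ do, and then $N_uN_vN_u=N_u^2N_v=0$. After the word $uv$, both $u$ and $v$ are forbidden, so remembering the last letter is not enough. One has to remember every letter that can be moved to the end of the word by commutations. These letters are pairwise adjacent, which is why the basis in the next section is indexed by cliques.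

\section{Reduced words and clique operators}\label{sec:cliques}

Let $\Gamma$ be a finite simple graph with vertex set $V$. For $v\in V$ let $\mathrm{lk}(v)$ be the set of neighbors of $v$; note that $v\notin\mathrm{lk}(v)$. A \emph{clique} is a set of pairwise adjacent vertices; the empty set and the one-element sets are cliques.

A word $v_1\cdots v_k$ in the alphabet $V$ is \emph{reduced} if there are no positions $l<m$ with $v_l=v_m$ and $v_q\in\mathrm{lk}(v_l)$ for all $l<q<m$. We call such a pair $(l,m)$ a \emph{bad pair}. The condition is symmetric, so the reverse of a reduced word is reduced. Reduced words arise from shortest expressions of group elements.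

\begin{lemma}\label{lem:short}
Let $G$ be a group generated by elements $x_v$ $(v\in V)$ such that $x_u$ and $x_v$ commute whenever $u,v$ are adjacent. Let $1\neq w\in G$, and write $w=x_{v_1}^{n_1}\cdots x_{v_k}^{n_k}$ with $n_j\in\mathbb{Z}$ and $k$ as small as possible. Then $k\ge1$, the word $v_1\cdots v_k$ is reduced, and $x_{v_j}^{n_j}\ne1$ for all $j$.
\end{lemma}

\begin{proof}
We have $k\geq1$ because $w\ne1$. A factor equal to $1$ could be deleted. If $(l,m)$ were a bad pair, $x_{v_m}^{n_m}$ would commute with every factor strictly between positions $l$ and $m$, so it could be moved next to $x_{v_l}^{n_l}$ and merged into $x_{v_l}^{n_l+n_m}$. Either move lowers $k$.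
\end{proof}

Suppose that $N_v$ $(v\in V)$ are matrices with $N_v^2=0$ that commute along the edges of $\Gamma$. The same move shows that $N_{v_1}\cdots N_{v_k}=0$ if the word has a bad pair. We need matrices for which these are the only vanishing products.

Let $F$ be a field, and let $E$ be the $F$-vector space with basis $e_D$, where $D$ runs over the cliques of $\Gamma$, including $\emptyset$. For $v\in V$ define a linear map $N_v\colon E\to E$ by
\begin{equation}\label{eq:N}
N_ve_D=\begin{cases}0,& v\in D,\\ e_{\{v\}\cup(D\cap \mathrm{lk}(v))},& v\notin D.\end{cases}
\end{equation}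
The set $\{v\}\cup(D\cap\mathrm{lk}(v))$ is a clique, since $D\cap\mathrm{lk}(v)$ is a clique all of whose elements are adjacent to $v$. One may think of $D$ as the state of an automaton, namely the list of currently forbidden letters. Reading a forbidden letter stops the automaton. Reading an allowed letter $v$ makes $v$ forbidden and releases the letters that do not commute with $v$. Let $E^+\subset E$ be the span of the $e_D$ with $D\neq\emptyset$. For two vertices and no edge, $E^+$ and the $N_v$ are those of Section~\ref{sec:two}.

\begin{lemma}\label{lem:key}
\begin{enumerate}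
\item[(a)] $N_v^2=0$ for all $v$, and $N_uN_v=N_vN_u$ whenever $u,v$ are adjacent.
\item[(b)] If $v_1\cdots v_k$ is reduced, then $N_{v_k}\cdots N_{v_1}e_\emptyset$ is a basis vector. Consequently $N_{v_k}\cdots N_{v_1}\neq0$ and $N_{v_1}\cdots N_{v_k}\ne 0$.
\item[(c)] The subspace $E^+$ is invariant under all $N_v$. If $V$ is not a clique and $v_1\cdots v_k$ is reduced, then both products in \textup{(b)} have nonzero restriction to $E^+$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $N_ve_D\neq 0$, then $N_ve_D=e_{D'}$ with $v\in D'$, so $N_v^2e_D=0$. Let $u,v$ be adjacent. Then $N_uN_ve_D\ne0$ if and only if $v\notin D$ and $u\notin\{v\}\cup(D\cap\mathrm{lk}(v))$. Since $u\neq v$ and $u\in\mathrm{lk}(v)$, the second condition says that $u\notin D$. If $u,v\notin D$, then $N_uN_ve_D=e_{D''}$ with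
\[
D''=\{u\}\cup\Bigl(\bigl(\{v\}\cup(D\cap\mathrm{lk}(v))\bigr)\cap\mathrm{lk}(u)\Bigr)=\{u,v\}\cup\bigl(D\cap\mathrm{lk}(u)\cap\mathrm{lk}(v)\bigr),
\]
because $v\in\mathrm{lk}(u)$. Both the condition and the result are symmetric in $u$ and $v$.

(b) We identify the state after $j$ letters. For $0\le j\le k$ let $D_j$ be the set of $v\in V$ that occur in $v_1\cdots v_j$ and are such that all letters of $v_1\cdots v_j$ after the last occurrence of $v$ lie in $\mathrm{lk}(v)$. Thus $D_0=\emptyset$. Each $D_j$ is a clique: if $u\neq v$ lie in $D_j$ and the last occurrence of $u$ comes before that of $v$, then $v$ occurs after the last $u$, so $v\in\mathrm{lk}(u)$.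

Let $j\ge1$. Then $v_j\in D_j$, since no letter follows it. For $v\ne v_j$, the last occurrence of $v$ in $v_1\cdots v_j$, if any, is also the last occurrence in $v_1\cdots v_{j-1}$, and it is followed by one more letter, $v_j$. So $v\in D_j$ if and only if $v\in D_{j-1}$ and $v_j\in\mathrm{lk}(v)$, and adjacency is symmetric. Hence
\[
D_j=\{v_j\}\cup(D_{j-1}\cap\mathrm{lk}(v_j)).
\]
Now we use that the word is reduced. If $v_j$ were in $D_{j-1}$, the last occurrence of $v_j$ in $v_1\cdots v_{j-1}$ and position $j$ would form a bad pair. So $v_j\notin D_{j-1}$, and \eqref{eq:N} gives $N_{v_j}e_{D_{j-1}}=e_{D_j}$. By induction $N_{v_k}\cdots N_{v_1}e_\emptyset=e_{D_k}$. Applying this to the reversed word gives $N_{v_1}\cdots N_{v_k}\ne0$.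

(c) By \eqref{eq:N} every $N_v$ maps $E$ into $E^+$, which gives invariance. In $E^+$ the starting vector $e_\emptyset$ is missing, and we replace it by $e_{\{u\}}=N_ue_\emptyset$ for a letter $u$ that can be put in front of the word. Let $I$ be the set of $v$ that occur in $v_1\cdots v_k$ and are such that all letters before the first occurrence of $v$ lie in $\mathrm{lk}(v)$. This is the set $D_k$ for the reversed word, so it is a clique. Since $V$ is not a clique, there is $u\in V\setminus I$. The word $uv_1\cdots v_k$ is reduced. Indeed, as $v_1\cdots v_k$ is reduced, a bad pair would consist of the initial $u$ and a position $m$ with $v_m=u$ and $v_1,\dots,v_{m-1}\in\mathrm{lk}(u)$. Since $u\notin\mathrm{lk}(u)$, position $m$ would be the first occurrence of $u$ in $v_1\cdots v_k$, which would give $u\in I$. By (b),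
\[
N_{v_k}\cdots N_{v_1}e_{\{u\}}=N_{v_k}\cdots N_{v_1}N_ue_\emptyset\neq0 .
\]
For the product in the other order, apply this to the reversed word.
\end{proof}

The hypothesis in (c) is needed. If $V\neq\emptyset$ is a clique, a word that lists each vertex once is reduced, but the corresponding product kills $E^+$: a vertex $v\in D$ stays in the state until $N_v$ is applied, unless the vector is killed earlier.

\begin{example}\label{ex:C5}
Let $\Gamma=C_5$ be the pentagon, with vertex set $\mathbb{Z}/5=\{1,\dots,5\}$ and edges $\{i,i+1\}$. The nonempty cliques are the $5$ vertices and the $5$ edges, so $\dim E^+=10$. Writing $e_{12}$ for $e_{\{1,2\}}$ and so on, and using $\mathrm{lk}(1)=\{2,5\}$, we find that $N_1$ acts by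
\[
e_1,e_{12},e_{51}\mapsto0,\qquad e_3,e_4,e_{34}\mapsto e_1,\qquad e_2,e_{23}\mapsto e_{12},\qquad e_5,e_{45}\mapsto e_{51}.
\]
The other $N_i$ are obtained by rotating the indices. The reduced word $1\,3\,2\,4$ leads through the states $\emptyset,\{1\},\{3\},\{2,3\},\{3,4\}$. The letter $3$ is now forbidden, and indeed $1\,3\,2\,4\,3$ has a bad pair, since $2,4\in\mathrm{lk}(3)$. The letter $2$ has been released by $4$.
\end{example}

We now pass to matrices over $F[t]$. The \emph{degree} of a nonzero matrix over $F[t]$ is the largest degree of an entry. In the next statement the $N_v$ are regarded as matrices acting on $E$, or, when $V$ is not a clique, on $E^+$ if we prefer; $m$ is the dimension of the chosen space.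

\begin{proposition}\label{prop:degree}
\begin{enumerate}
\item[(a)] For $c,c'\in F$ and $v\in V$ we have $(1+ctN_v)(1+c'tN_v)=1+(c+c')tN_v$ and $1+ctN_v\in\mathrm{SL}_m(F[t])$. If $u,v$ are adjacent, $1+ctN_u$ commutes with $1+c'tN_v$.
\item[(b)] If $v_1\cdots v_k$ is reduced and $c_1,\dots,c_k\in F$ are nonzero, then $(1+c_1tN_{v_1})\cdots(1+c_ktN_{v_k})$ has degree exactly $k$. In particular it is not the identity if $k\ge1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The product formula and the commutation follow from Lemma~\ref{lem:key}(a). Taking $c'=-c$ shows that $1+ctN_v$ is invertible over $F[t]$. Its determinant is then a unit of $F[t]$, hence a constant, and setting $t=0$ shows that the constant is $1$.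

(b) Expand the product as a polynomial in $t$ with matrix coefficients. No power above $t^k$ occurs, and the only term containing $t^k$ is obtained by taking the second summand in every factor. Its coefficient is $c_1\cdots c_k\,N_{v_1}\cdots N_{v_k}$, which is nonzero by Lemma~\ref{lem:key}(b) or (c).
\end{proof}

\section{Surface groups in the pentagon reflection group}\label{sec:pentagon}

Proposition~\ref{prop:degree} handles groups presented by commutations, and the usual presentation of $\Sigma_g$ is not of this kind. We therefore look for $\Sigma_g$ inside such a group. Reflections in two perpendicular lines commute, so the reflection group of a right-angled polygon in the hyperbolic plane $\mathbb{H}^2$ is the natural candidate. By the Gauss--Bonnet formula a convex hyperbolic $n$-gon has area $(n-2)\pi$ minus the sum of its angles; with right angles this is positive only for $n\ge5$, so the pentagon is the first case.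

A regular right-angled pentagon $P$ exists: the angle of a regular hyperbolic pentagon depends continuously on its circumradius, and tends to the Euclidean value $3\pi/5$ as the radius tends to $0$ and to $0$ as the radius tends to infinity. The area of $P$ is $3\pi-5\cdot\frac\pi2=\frac\pi2$. Number the sides of $P$ cyclically by $\mathbb{Z}/5$.

We recall Poincar\'e's polygon theorem for reflection groups. Let $P$ be a compact convex polygon in $\mathbb{H}^2$ with cyclically numbered sides, such that sides $i$ and $i+1$ meet at an angle $\pi/m_i$ with $m_i\ge2$ an integer, and let $s_i$ be the reflection in the line through side $i$. Then the group generated by the $s_i$ has the presentation with relations $s_i^2=1$ and $(s_is_{i+1})^{m_i}=1$; it acts properly discontinuously on $\mathbb{H}^2$; every orbit meets $P$ in exactly one point; and the stabilizer of a point of $P$ is generated by the reflections in the sides that contain it. For our pentagon the group is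
\[
W=\langle s_1,\dots,s_5\mid s_i^2,\ (s_is_{i+1})^2\ (i\in\mathbb{Z}/5)\rangle .
\]
For involutions $s,s'$ the relation $(ss')^2=1$ says that $ss'=s's$, so $W$ is the right-angled Coxeter group of $C_5$. The stabilizer of a point of $P$ is trivial, or $\langle s_i\rangle\cong\mathbb{Z}/2$, or $\langle s_i,s_{i+1}\rangle=\{1,s_i,s_{i+1},s_is_{i+1}\}\cong(\mathbb{Z}/2)^2$.

A surface group is obtained as the kernel of a map from $W$ to a finite group that is injective on these stabilizers. Color the vertices of $C_5$ with three colors $x,y,z$ by
\[
c(1)=c(3)=x,\qquad c(2)=c(4)=y,\qquad c(5)=z .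
\]
The coloring is \emph{proper}: adjacent vertices have different colors. Let $Q\cong(\mathbb{Z}/2)^3$ be written multiplicatively, with basis $\tau_x,\tau_y,\tau_z$. Since $Q$ is abelian of exponent $2$, the assignment $s_i\mapsto\tau_{c(i)}$ respects the relations of $W$ and defines a homomorphism $\pi\colon W\to Q$, which is onto because every color is used. Put $S=\ker\pi$, a normal subgroup of index $8$.

\begin{lemma}\label{lem:surface}
$S\cong\Sigma_2$, and $S$ contains a subgroup isomorphic to $\Sigma_g$ for every $g\geq2$.
\end{lemma}

\begin{proof}
The action of $S$ on $\mathbb{H}^2$ is free. Indeed, let $w\in S$ fix a point. Moving the point into $P$ by an element of $W$, we see that a conjugate $w'$ of $w$ lies in the stabilizer of a point of $P$, and $w'\in S$ because $S$ is normal. The images of $s_i$, $s_{i+1}$ and $s_is_{i+1}$ are $\tau_{c(i)}$, $\tau_{c(i+1)}$ and $\tau_{c(i)}\tau_{c(i+1)}$, all nontrivial since $c(i)\ne c(i+1)$. So $w'=1$ and $w=1$.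

The orientation character $W\to\{\pm1\}$, $s_i\mapsto-1$, is the composite of $\pi$ with the character of $Q$ that sends $\tau_x,\tau_y,\tau_z$ to $-1$. Hence $S$ preserves orientation. If $w_1,\dots,w_8$ represent the cosets $Sw$, then $w_1P\cup\dots\cup w_8P$ is a compact fundamental domain for $S$ made of eight pentagons with disjoint interiors. Therefore $\mathbb{H}^2/S$ is a closed connected orientable hyperbolic surface of area $8\cdot\frac\pi2=4\pi$, with fundamental group $S$. A closed orientable hyperbolic surface of genus $h$ has area $2\pi(2h-2)$, so $h=2$.

For $g\ge2$, the group $\Sigma_2$ has abelianization $\mathbb{Z}^4$ and so maps onto $\mathbb{Z}/(g-1)$. The kernel is the fundamental group of a connected covering of degree $g-1$, a closed orientable surface of Euler characteristic $-2(g-1)=2-2g$, hence of genus $g$.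
\end{proof}

Three is the least number of colors in a proper coloring of an odd cycle, and economy matters here. With five different colors the kernel would have index $32$, the quotient would have area $16\pi$ and genus $5$, and its finite coverings would only produce the genera $g\equiv1\pmod 4$.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Take $\Gamma=C_5$ and $F=\mathbb{F}_p$, and let $N_1,\dots,N_5$ be the $10\times10$ matrices of Example~\ref{ex:C5}, acting on $E^+$. This is allowed in Proposition~\ref{prop:degree} since $\mathbb{Z}/5$ is not a clique; using $E$ instead would give dimension $11$.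

For $p=2$ the matrices $1+tN_i$ are involutions, and $s_i\mapsto 1+tN_i$ is a representation of $W$. For odd $p$ they have order $p$, and this assignment violates $s_i^2=1$. The remedy is suggested by the identity $(1+tN_i)(1-tN_i)=1$: in a word, replace each $s_i$ by $1+tN_i$ or $1-tN_i$, switching the sign every time the color $c(i)$ is read. The sign attached to a letter then depends on the image in $Q$ of the preceding letters. This rule is not multiplicative on $W$, but it is on $S$, where each color is read an even number of times. A semidirect product makes this precise, and covers $p=2$ as well.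

Let $A=A_{C_5}=\langle a_1,\dots,a_5\mid [a_i,a_{i+1}]=1\rangle$. For a color $\kappa\in\{x,y,z\}$ let $\tau_\kappa$ send $a_i$ to $a_i^{-1}$ if $c(i)=\kappa$ and to $a_i$ otherwise. If two elements commute, so do their inverses in any combination, so this defines an endomorphism of $A$. On generators these three endomorphisms have square $1$ and commute with one another, so they define an action of $Q$ on $A$ by automorphisms. Recall that every element of the semidirect product $A\rtimes Q$ is uniquely $a\tau$ with $a\in A$ and $\tau\in Q$, and that $\tau a\tau^{-1}$ is the image of $a$ under the action of $\tau$. Put $\hat s_i=a_i\tau_{c(i)}$.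

\begin{lemma}\label{lem:phi}
The assignment $s_i\mapsto\hat s_i$ defines a homomorphism $\varphi\colon W\to A\rtimes Q$. For every word $i_1\cdots i_k$,
\begin{equation}\label{eq:star}
\varphi(s_{i_1}\cdots s_{i_k})=a_{i_1}^{\varepsilon_1}\cdots a_{i_k}^{\varepsilon_k}\cdot\pi(s_{i_1}\cdots s_{i_k}),
\end{equation}
where $\varepsilon_j=(-1)^{r_j}$ and $r_j$ is the number of $l<j$ with $c(i_l)=c(i_j)$. In particular $\varphi(S)\subset A$.
\end{lemma}

\begin{proof}
Since $\tau_{c(i)}^2=1$, we have $\hat s_i^{\,2}=a_i\,(\tau_{c(i)}a_i\tau_{c(i)}^{-1})=a_ia_i^{-1}=1$. Let $i,j$ be adjacent. Their colors differ, so $\tau_{c(i)}$ fixes $a_j$ and $\tau_{c(j)}$ fixes $a_i$. Hence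
\[
\hat s_i\hat s_j=a_ia_j\,\tau_{c(i)}\tau_{c(j)}=a_ja_i\,\tau_{c(j)}\tau_{c(i)}=\hat s_j\hat s_i .
\]
So $\varphi$ is well defined. Put $\sigma_j=\tau_{c(i_1)}\cdots\tau_{c(i_j)}$, with $\sigma_0=1$. Induction on $j$, using $\sigma_{j-1}a_{i_j}\tau_{c(i_j)}=(\sigma_{j-1}a_{i_j}\sigma_{j-1}^{-1})\,\sigma_j$, gives
\[
\hat s_{i_1}\cdots\hat s_{i_k}=\prod_{j=1}^k\bigl(\sigma_{j-1}a_{i_j}\sigma_{j-1}^{-1}\bigr)\cdot\sigma_k .
\]
Among the factors of $\sigma_{j-1}$, exactly $r_j$ invert $a_{i_j}$ and the others fix it, so $\sigma_{j-1}a_{i_j}\sigma_{j-1}^{-1}=a_{i_j}^{\varepsilon_j}$. Finally $\sigma_k=\pi(s_{i_1}\cdots s_{i_k})$.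
\end{proof}

This is the second use of properness of the coloring. If adjacent $i,j$ had the same color, we would get $\hat s_i\hat s_j=a_ia_j^{-1}$ and $\hat s_j\hat s_i=a_ja_i^{-1}$, which already differ in the abelianization $\mathbb{Z}^5$ of $A$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:degree}(a) there is a homomorphism
\[
\rho\colon A\to\mathrm{SL}_{10}(\mathbb{F}_p[t]),\qquad \rho(a_i)=1+tN_i,
\]
and $\rho(a_i^{\pm1})=1\pm tN_i$. By Lemma~\ref{lem:phi}, $\rho\circ\varphi$ is defined on $S$. We show that it is injective there. Let $1\ne w\in S$. Apply Lemma~\ref{lem:short} to $w$ in the group $W$ with generators $s_i$. Since $s_i^2=1$, a power $s_i^n\ne1$ equals $s_i$, so $w=s_{i_1}\cdots s_{i_k}$ with $k\ge1$ and $i_1\cdots i_k$ reduced. As $\pi(w)=1$, formula \eqref{eq:star} gives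
\[
\rho(\varphi(w))=(1+\varepsilon_1tN_{i_1})\cdots(1+\varepsilon_ktN_{i_k}),\qquad\varepsilon_j=\pm1 .
\]
The scalars $\pm1$ are nonzero in $\mathbb{F}_p$, so $\rho(\varphi(w))\ne1$ by Proposition~\ref{prop:degree}(b). Thus $S$ embeds in $\mathrm{SL}_{10}(\mathbb{F}_p[t])$, and by Lemma~\ref{lem:surface} so does $\Sigma_g$ for every $g\ge2$. A global field $K$ of characteristic $p$ contains $\mathbb{F}_p(t)$, hence $\mathbb{F}_p[t]$, so $\mathrm{SL}_{10}(\mathbb{F}_p[t])\le\mathrm{GL}_{10}(K)$.
\end{proof}

\begin{example}
The element $s_1s_3$ lies in $S$ because $c(1)=c(3)$. For $n\geq1$ its $n$-th power is sent to $\bigl((1+tN_1)(1-tN_3)\bigr)^n$, with coefficient $(-1)^n(N_1N_3)^n$ at $t^{2n}$. This is nonzero since $N_1N_3e_1=N_1e_3=e_1$.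
\end{example}

\begin{remark}
The map $\rho$ is not injective on $A$, since $\rho(a_i^p)=1$. The proof works because \eqref{eq:star} writes an element of $\varphi(S)$ along a reduced word with all exponents $\pm1$, which no prime divides. It also shows that the degree of $\rho(\varphi(w))$ is the length of a shortest word for $w$ in $s_1,\dots,s_5$.
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:fields}

A field that is not an algebraic extension of a finite field either has characteristic $p$ and is transcendental over $\mathbb{F}_p$, or has characteristic $0$. So there are three cases.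

\emph{$K$ is algebraic over a finite field.} Then $K$ is algebraic over $\mathbb{F}_p$ for some $p$. Let $H\le\mathrm{GL}_n(K)$ be finitely generated. The entries of the generators and of their inverses are finitely many elements algebraic over $\mathbb{F}_p$, so they lie in a finite subfield $K_0$. Then $H\le\mathrm{GL}_n(K_0)$ is finite. The group $\Sigma_g$ is finitely generated and infinite (its abelianization is $\mathbb{Z}^{2g}$), so it is not linear over $K$.

\emph{$K$ has characteristic $p$ and is not algebraic over $\mathbb{F}_p$.} A transcendental element of $K$ generates a subring isomorphic to $\mathbb{F}_p[t]$, and Theorem~\ref{thm:A} embeds $\Sigma_g$ in $\mathrm{SL}_{10}(K)$.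

\emph{$K$ has characteristic $0$.} Here $K$ need not contain a transcendental element, so we use a different representation. Recall the geometric representation of a Coxeter group with generators $s_i$ and relations $(s_is_j)^{m_{ij}}=1$, where $m_{ii}=1$ and $m_{ij}=\infty$ means that no relation is imposed. On the real vector space with basis $f_i$ let $B$ be the symmetric bilinear form with $B(f_i,f_j)=-\cos(\pi/m_{ij})$, read as $-1$ when $m_{ij}=\infty$, and let $s_i$ act by $\xi\mapsto \xi-2B(f_i,\xi)f_i$. This representation, the Tits representation, is faithful \cite[Ch.~V, \S4.4]{Bourbaki}. For $W$ the values of $B(f_i,f_j)$ are $1$, $0$ and $-1$, and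
\[
s_if_i=-f_i,\qquad s_if_j=f_j\ \ (j=i\pm1),\qquad s_if_j=f_j+2f_i\ \ (j=i\pm2).
\]
The matrices are integral and are their own inverses, so $W$ embeds in $\mathrm{GL}_5(\mathbb{Z})\le\mathrm{GL}_5(K)$. By Lemma~\ref{lem:surface}, $W$ contains $\Sigma_g$.

\emph{Discreteness.} The field $\mathbb{F}_p((1/t))$ consists of the formal series $f=\sum_{i\le d}f_it^i$ with $f_i\in\mathbb{F}_p$, and carries the absolute value $|f|=p^{d}$ when $f_d$ is the leading nonzero coefficient. A nonzero polynomial has absolute value at least $1$, so distinct polynomials are at distance at least $1$ and $\mathbb{F}_p[t]$ is discrete. Hence $\mathrm{SL}_{10}(\mathbb{F}_p[t])$, and with it the copy of $\Sigma_g$ from Theorem~\ref{thm:A}, is discrete in $\mathrm{SL}_{10}(\mathbb{F}_p((1/t)))$. This completes the proof of Theorem~\ref{thm:B}. \qed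

\section{Proof of Theorem~\ref{thm:C}}\label{sec:C}

Throughout, $F=\mathbb{F}_p$, and we use the full space $E$, so that no hypothesis on the graph is needed.

\subsection*{Graph products of cyclic groups of order $p$}
Let $m$ be the number of cliques of $\Gamma$, and put $\rho(s_v)=1+tN_v$. By Proposition~\ref{prop:degree}(a), $\rho(s_v)^n=1+ntN_v$, so $\rho(s_v)^p=1$, and the commutation relations hold. Thus $\rho\colon G_{\Gamma,p}\to\mathrm{SL}_m(\mathbb{F}_p[t])$ is a homomorphism. Let $w\ne1$. Lemma~\ref{lem:short} gives $w=s_{v_1}^{n_1}\cdots s_{v_k}^{n_k}$ with $k\ge1$, $v_1\cdots v_k$ reduced and $s_{v_j}^{n_j}\neq1$, so that $p\nmid n_j$. Then $\rho(w)=(1+n_1tN_{v_1})\cdots(1+n_ktN_{v_k})\neq1$ by Proposition~\ref{prop:degree}(b). For $p=2$ this says that every finitely generated right-angled Coxeter group embeds in $\mathrm{SL}_m(\mathbb{F}_2[t])$, with $m$ the number of cliques of its graph.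

\subsection*{Right-angled Artin groups}
The generators $a_v$ have infinite order, while $1+tN_v$ has order $p$. Section~\ref{sec:two} shows how to get an element of infinite order: the product of two such matrices attached to nonadjacent vertices. So we double each vertex. Let $\Gamma'$ be the graph with vertices $v^+,v^-$ for $v\in V$, in which $u^\delta$ and $v^\epsilon$ are adjacent if and only if $u,v$ are adjacent in $\Gamma$, for all signs $\delta,\epsilon$. In particular $v^+$ and $v^-$ are not adjacent. Let $N_{v^\pm}$ be the clique operators of $\Gamma'$, let $m$ be the number of cliques of $\Gamma'$, and put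
\[
\rho(a_v)=(1+tN_{v^+})(1+tN_{v^-}),\qquad\text{so that}\qquad\rho(a_v)^{-1}=(1-tN_{v^-})(1-tN_{v^+}).
\]
If $u,v$ are adjacent, both factors of $\rho(a_u)$ commute with both factors of $\rho(a_v)$. Hence $\rho\colon A_\Gamma\to\mathrm{SL}_m(\mathbb{F}_p[t])$ is a homomorphism.

Let $w\ne1$. Lemma~\ref{lem:short} gives $w=a_{v_1}^{n_1}\cdots a_{v_k}^{n_k}$ with $k\ge1$, all $n_j\neq0$ and $v_1\cdots v_k$ reduced in $\Gamma$. Form a word $\omega$ in the vertices of $\Gamma'$ by concatenating $k$ blocks, the $j$-th block being $(v_j^+v_j^-)^{n_j}$ if $n_j>0$ and $(v_j^-v_j^+)^{|n_j|}$ if $n_j<0$. Then $\rho(w)$ is a product of factors $1\pm tN_{\ast}$ whose subscripts spell $\omega$. By Proposition~\ref{prop:degree}(b) it suffices to show that $\omega$ is reduced in $\Gamma'$.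

Suppose that two positions of $\omega$ carry the same letter $v^\delta$ and that all letters between them are adjacent to $v^\delta$. If the two positions lie in one block, then $v^{-\delta}$ occurs between them, because the block alternates between $v^+$ and $v^-$; but $v^{-\delta}$ is not adjacent to $v^\delta$. If they lie in blocks $i<j$, then $v_i=v_j=v$. Every block $q$ with $i<q<j$ is nonempty and lies between the two positions, so $v_q^{+}$ is adjacent to $v^\delta$, which means $v_q\in\mathrm{lk}(v)$. Then $(i,j)$ is a bad pair for $v_1\cdots v_k$. Both cases are impossible, so $\omega$ is reduced, $\rho(w)$ has degree $2\sum_j|n_j|>0$, and $\rho$ is injective.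

\subsection*{Finite extensions}
Let $G$ be a group and $H\le G$ a subgroup of finite index $d$ that embeds in some $A_\Gamma$. By the above there is an injective homomorphism $\sigma\colon H\to\mathrm{GL}_m(R)$ with $R=\mathbb{F}_p[t]$ and $m\ge1$. Choose representatives $h_1=1,h_2,\dots,h_d\in G$ of the left cosets of $H$. The induced module $R[G]\otimes_{R[H]}R^m=\bigoplus_{i=1}^d h_i\otimes R^m$ is free of rank $md$ over $R$. An element $w\in G$ acts on it by $h_i\otimes\xi\mapsto h_j\otimes\sigma(h)\xi$, where $j$ and $h\in H$ are determined by $wh_i=h_jh$. Suppose that $w$ acts trivially, and take $i=1$, so $w=h_jh$. The nonzero summand $1\otimes R^m$ is mapped into $h_j\otimes R^m$, which forces $j=1$ and $w=h\in H$. Then $\sigma(w)=1$, so $w=1$. Hence $G$ embeds in $\mathrm{GL}_{md}(\mathbb{F}_p[t])\le\mathrm{GL}_{md}(\mathbb{F}_p(t))$, and Theorem~\ref{thm:C} is proved. \qed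

\begin{remark}
By Haglund and Wise \cite{HW}, fundamental groups of compact special cube complexes embed in finitely generated right-angled Artin groups. By Agol \cite{Agol}, hyperbolic groups acting properly and cocompactly on $\mathrm{CAT}(0)$ cube complexes, in particular fundamental groups of closed hyperbolic $3$-manifolds, are virtually of this kind. By Theorem~\ref{thm:C}, all these groups are linear over $\mathbb{F}_p(t)$ for every prime $p$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Agol}
Agol, \emph{The virtual Haken conjecture}, Doc. Math. 18 (2013).

\bibitem{Bourbaki}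
Bourbaki, \emph{Groupes et alg\`ebres de Lie}, Ch.~V, \S4.4.

\bibitem{FLSS}
David Fisher, Michael Larsen, Ralf Spatzier and Matthew Stover, \emph{Character varieties and actions on products of trees}, arXiv:1605.05163 (2016).

\bibitem{HW}
Haglund and Wise, \emph{Special cube complexes}, GAFA 17 (2008).

\end{thebibliography}
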